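# Prefix algebras of posets, and chains of prime ideals without covering pairs

Throughout, $K$ is a field, $\mathbb N=\{0,1,2,\dots\}$, rings are associative, and "ideal" means two-sided ideal.

## 1. The algebra of prefix replacements on a poset

Let $(S,\preccurlyeq)$ be a poset. Draw a directed graph whose vertices are the elements of $S$, and which has, for each pair $x\preccurlyeq y$ (including $x=y$) and each $j\in\mathbb N$, an edge $e=(x,y,j)$ with source $s(e)=x$ and range $r(e)=y$. Every relation of the poset is thus drawn infinitely often, and every vertex carries infinitely many loops.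

A *path* is either a vertex $x$ (length $0$, source and range $x$), or a sequence $e_1\cdots e_k$ of edges with $r(e_i)=s(e_{i+1})$; its source is $s(e_1)$ and its range is $r(e_k)$. We write $|\mu|$ for the length of $\mu$. Paths are concatenated when range and source match, and $s(\mu)\mu=\mu=\mu\,r(\mu)$. A path from $x$ to $y$ can exist only if $x\preccurlyeq y$. A path $\nu$ is an initial segment of $q$ (or: $q$ begins with $\nu$) if $q=\nu p$ for some path $p$; in particular the vertex $s(q)$ is an initial segment of $q$.

Let $V$ be the $K$-vector space with basis the set of all paths. For paths $\mu,\nu$ with $r(\mu)=r(\nu)$, let $[\mu,\nu]\in\mathrm{End}_K(V)$ be the operator that replaces the prefix $\nu$ by the prefix $\mu$: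
$$[\mu,\nu](\nu p)=\mu p\quad\text{for every path }p\text{ with }s(p)=r(\nu),\qquad [\mu,\nu](q)=0\ \text{ if } q \text{ does not begin with }\nu .$$

**Product rule.** For all such pairs,
$$[\mu,\nu][\sigma,\tau]=\begin{cases}[\mu\sigma',\tau]&\text{if }\sigma=\nu\sigma',\\ [\mu,\tau\nu']&\text{if }\nu=\sigma\nu',\\ 0&\text{otherwise.}\end{cases}\tag{1}$$

To see this, note that $[\sigma,\tau]$ acts first, kills every path not of the form $\tau p$, and sends $\tau p$ to $\sigma p$. If $\sigma=\nu\sigma'$, then $\sigma p=\nu\sigma'p$ goes to $\mu\sigma'p$. If $\nu=\sigma\nu'$, then $\sigma p$ begins with $\nu$ exactly when $p=\nu'p''$, and then $\tau\nu'p''\mapsto\sigma\nu'p''=\nu p''\mapsto\mu p''$. If neither of $\nu,\sigma$ is an initial segment of the other, $\sigma p$ never begins with $\nu$. When $\sigma=\nu$ the first two cases agree.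

**Example.** Let $S=\{x\prec y\}$, $e=(x,y,0)$, $f=(x,x,0)$. Then $[y,e][e,y]=[y,y]$, while $[e,y][y,e]=[e,e]$, and $[y,e][f,x]=0$ because neither of the edges $e,f$ is an initial segment of the other.

**Linear independence.** The operators $[\mu,\nu]$ are linearly independent. Suppose $\sum_i k_i[\mu_i,\nu_i]=0$ is a nonempty finite sum with distinct pairs and all $k_i\neq0$. Choose $i_0$ with $|\nu_{i_0}|$ minimal and apply the sum to the path $\nu_{i_0}$. A term survives only if $\nu_j$ is an initial segment of $\nu_{i_0}$, and by minimality of the length this means $\nu_j=\nu_{i_0}$. We get $\sum_{j:\,\nu_j=\nu_{i_0}}k_j\mu_j=0$. The $\mu_j$ in this sum are distinct basis vectors and the sum contains $j=i_0$, a contradiction.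

**Definition.** Let $R=R_S$ be the span of all $[\mu,\nu]$, an algebra by (1), and let
$$T=T_S=R+K\cdot 1\subseteq\mathrm{End}_K(V),$$
a unital algebra in which $R$ is an ideal. For $x\in S$ put $\varepsilon_x=[x,x]$, the projection onto the paths that start at $x$. It is an idempotent. If $S$ is finite then $1=\sum_x\varepsilon_x$ and $T=R$.

An *upper set* $H\subseteq S$ satisfies: $x\in H$ and $x\preccurlyeq y$ imply $y\in H$. A *lower set* is the complement of an upper set. For an upper set $H$ put
$$I_H=\mathrm{span}\{[\mu,\nu]: r(\mu)=r(\nu)\in H\}.$$

The construction is for this. We shall see that the ideals of $T$ inside $R$ are exactly the $I_H$, so they copy the upper sets of $S$, and that the prime ones copy the *directed* lower sets of $S$. We can then choose the poset $S$ to get a prescribed chain of primes. The next section says which chain we want and why.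

## 2. Covering pairs of primes and Kaplansky's theorem

An ideal $P$ of a ring $R$ is *prime* if $P\ne R$ and, for all ideals $A,B$ of $R$, $AB\subseteq P$ implies $A\subseteq P$ or $B\subseteq P$. For instance $0$ is prime in the matrix ring $M_2(K)$, whose only ideals are $0$ and itself, although $e_{12}e_{12}=0$: primeness concerns ideals, not elements. For a unital ring, applying the definition to the ideals generated by $a$ and $b$ gives an elementwise form: $P\neq R$ is prime if and only if $aRb\subseteq P$ implies $a\in P$ or $b\in P$.

**Theorem (K-2) (Kaplansky).** If $P\subsetneq Q$ are prime ideals of a commutative unital ring $R$, then there are prime ideals $P',Q'$ of $R$ with $P\subseteq P'\subsetneq Q'\subseteq Q$ such that $Q'$ covers $P'$, that is, no prime ideal of $R$ lies strictly between $P'$ and $Q'$.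

Does the same hold for all unital rings, commutative or not? The question comes from Gene Abrams, Be'eri Greenfeld, Zachary Mesyan, Kulumani M. Rangaswamy, "Chains of Semiprime and Prime Ideals in Leavitt Path Algebras", arXiv:1712.01803 (2017), and is posed as an open question. The answer is no.

**Theorem A.** Let $K$ be a field. There is a unital $K$-algebra $T$ with prime ideals $P_u$, $u\in(0,1]\subset\mathbb R$, such that

* $P_1=0$, and $P_u\subsetneq P_w$ if and only if $u>w$;
* for each $s\in(0,1)$, the prime ideals of $T$ contained in $P_s$ are exactly the $P_u$ with $u\in[s,1]$.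

Consequently (K-2) fails for $T$, $P=0$, $Q=P_s$.

So the primes between $0$ and $P_s$ form a chain order-isomorphic to a closed real interval. Theorem B and Corollary C, stated in Sections 7 and 8, say which other ordered sets can occur.

**Imitating the commutative proof.** Let $P\subsetneq Q$ be primes of $R$ and pick $x\in Q\setminus P$. By Zorn's lemma there is a maximal chain $\mathcal C$ of primes between $P$ and $Q$, containing $P$ and $Q$. Let $Q'$ be the intersection of the members of $\mathcal C$ that contain $x$, and $P'$ the union of those that do not. A member without $x$ lies inside each member with $x$, so $P'\subseteq Q'$, and $x\in Q'\setminus P'$. Suppose $P'$ and $Q'$ are prime, and a prime $N$ lies strictly between them. Members of $\mathcal C$ with $x$ contain $Q'\supseteq N$, and members without $x$ lie in $P'\subseteq N$; so $N$ is comparable to all members of $\mathcal C$, and $N\in\mathcal C$ by maximality. Then either $x\in N$ and $N\supseteq Q'$, or $x\notin N$ and $N\subseteq P'$, a contradiction. So $Q'$ covers $P'$.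

Which parts need commutativity? The intersection of a nonempty chain of primes is prime in any ring (proof in Section 8). The union is different. If $R$ is commutative and $ab\in\bigcup P_i$, the single element $ab$ lies in one $P_i$, so $a\in P_i$ or $b\in P_i$. In general we are given $aRb\subseteq\bigcup P_i$: each element $arb$ lies in some $P_i$, but this $P_i$ may depend on $r$, and no single $P_i$ need contain $aRb$. The argument stops here. Section 6 shows that in the ring of Theorem A this union really does fail to be prime.

## 3. The ideals of $R_S$ are the $I_H$

**Lemma 1.** The ideals of $R$ that are $K$-subspaces are exactly the $I_H$ with $H$ an upper set of $S$, and $H=\{x:\varepsilon_x\in I_H\}$. Every $I_H$ is an ideal of $T$. Every ideal of $T$ contained in $R$ is some $I_H$. Moreover $I_H\subseteq I_{H'}\iff H\subseteq H'$, and $I_H\cap I_{H'}=I_{H\cap H'}$.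

**Step 1: each $I_H$ is an ideal, and the bookkeeping statements hold.** We check that products can only move ranges up. Look at a nonzero product in (1). In the first case its range is $r(\sigma)$, and $\sigma'$ is a path from $r(\nu)$ to $r(\sigma)$. In the second case its range is $r(\nu)$, and $\nu'$ is a path from $r(\sigma)$ to $r(\nu)$. Either way, the range of the product is $\succcurlyeq$ both $r(\nu)$ and $r(\sigma)$. If one of these lies in the upper set $H$, so does the range of the product. Hence $I_H$ is an ideal of $R$; being a subspace, it is an ideal of $T=R+K1$. Since the $[\mu,\nu]$ form a basis of $R$ and each $I_H$ is spanned by a subset of this basis, we get $H=\{x:\varepsilon_x\in I_H\}$ and the statements on inclusions and intersections.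

**Step 2: a given ideal $I$ contains the expected $I_H$.** Let $I$ be an ideal of $R$ that is a $K$-subspace. An ideal of $T$ contained in $R$ is of this kind, since $K1\subseteq T$. Put $H=\{x:\varepsilon_x\in I\}$. If $x\in H$ and $x\preccurlyeq y$, take an edge $e$ from $x$ to $y$. By (1),
$$[y,e]\,\varepsilon_x\,[e,y]=[y,e][e,y]=\varepsilon_y ,$$
so $\varepsilon_y\in I$ and $y\in H$. Thus $H$ is an upper set. If $v=r(\mu)=r(\nu)\in H$, then $[\mu,\nu]=[\mu,v]\,\varepsilon_v\,[v,\nu]\in I$. So $I_H\subseteq I$.

**Step 3: the reverse inclusion, by isolating one term.** The purpose is to show that every basis element occurring in an element of $I$ already lies in $I_H$. Let $a=\sum_{i=1}^n k_i[\mu_i,\nu_i]\in I$ with distinct pairs and all $k_i\ne0$. We show by induction on $n$ that all $r(\mu_i)$ lie in $H$; for $n=0$ there is nothing to prove. Number the terms so that $|\mu_1|$ is minimal, let $v=r(\mu_1)=r(\nu_1)$, and put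
$$b=[v,\mu_1]\,a\,[\nu_1,v]\in I .$$
The first term contributes $k_1[v,\nu_1][\nu_1,v]=k_1\varepsilon_v$.

Consider any $i$. Since $|\mu_i|\ge|\mu_1|$, the product $[v,\mu_1][\mu_i,\nu_i]$ is $0$ unless $\mu_i=\mu_1\alpha$ for some path $\alpha$, and then it equals $[\alpha,\nu_i]$. Next, $[\alpha,\nu_i][\nu_1,v]$ equals

* $[\alpha\beta,v]$ if $\nu_1=\nu_i\beta$,
* $[\alpha,\beta]$ if $\nu_i=\nu_1\beta$,
* $0$ otherwise.

So a nonzero contribution has the form $k_i[\gamma_i,\delta_i]$. Here $\gamma_i$ and $\delta_i$ start at $v$: the path $\alpha$ starts at $r(\mu_1)=v$, and in the second case $\beta$ starts at $r(\nu_1)=v$. We have $(\gamma_i,\delta_i)=(v,v)$ only if $\alpha$ and $\beta$ both have length $0$, which means $(\mu_i,\nu_i)=(\mu_1,\nu_1)$, i.e. $i=1$. Hence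
$$b=k_1\varepsilon_v+\sum_{i}k_i[\gamma_i,\delta_i],\qquad(\gamma_i,\delta_i)\neq(v,v),\tag{2}$$
where the sum runs over some of the indices $i\ge2$.

**Step 4: a fresh loop removes the remaining terms.** There are infinitely many loops $(v,v,j)$ at $v$, so we may choose one, $f$, that is not the first edge of any $\gamma_i$ or $\delta_i$. If $\gamma_i$ has positive length, neither of $f,\gamma_i$ is an initial segment of the other, so $[v,f][\gamma_i,\delta_i]=0$. If $\gamma_i=v$, then $\delta_i$ has positive length, and $[\gamma_i,\delta_i][f,v]=0$ for the same reason. Hence
$$[v,f]\,b\,[f,v]=k_1[v,f]\,\varepsilon_v\,[f,v]=k_1\varepsilon_v\in I .$$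
So $\varepsilon_v\in I$, that is $v\in H$, and $[\mu_1,\nu_1]\in I_H\subseteq I$. Apply the induction hypothesis to $a-k_1[\mu_1,\nu_1]\in I$. This gives $I\subseteq I_H$. $\square$

**Remark (why infinitely many loops).** Suppose $S=\{x\}$ and we allow only finitely many loops $f_1,\dots,f_m$, $m\ge1$. Then $\varepsilon_x-\sum_i[f_i,f_i]$ fixes the path $x$ and kills every path of positive length, so it has rank one. The ideal it generates consists of operators of finite rank, so it is nonzero but does not contain $\varepsilon_x$, which is the identity of the infinite-dimensional space $V$. Lemma 1 would be false.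

## 4. Prime ideals and directed lower sets

**Small posets by hand.** If $S=\{x\}$, Lemma 1 says $T=R$ has only the ideals $0$ and $T$, so $0$ is prime.

If $S=\{x\prec y\}$, the upper sets are $\emptyset,\{y\},S$, and the ideals of $T=R$ are $0\subsetneq I_{\{y\}}\subsetneq T$. The product of two nonzero ideals contains $\varepsilon_y\varepsilon_y=\varepsilon_y$, so $0$ is prime; and the only ideal not inside $I_{\{y\}}$ is $T$, so $I_{\{y\}}$ is prime. It covers $0$.

If $S=\{x,y\}$ with $x,y$ incomparable, then $I_{\{x\}}I_{\{y\}}\subseteq I_{\{x\}}\cap I_{\{y\}}=I_\emptyset=0$, so $0$ is not prime: $x$ and $y$ have no common upper bound.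

**Definition.** A subset $F\subseteq S$ is *directed* if it is nonempty and any two elements of $F$ have an upper bound in $F$.

For example, every nonempty subset of a chain is directed, and a two-element antichain is not.

**Lemma 2.**
(a) If $P$ is a prime ideal of $T$ with $P\subsetneq R$, then $P=I_{S\setminus F}$ for a directed lower set $F$ of $S$.
(b) If $F$ is an infinite directed lower set of $S$, then $I_{S\setminus F}$ is a prime ideal of $T$.

**Proof of (a): primeness produces upper bounds.** By Lemma 1, $P=I_H$ with $H$ an upper set, and $H\neq S$ since $I_S=R$. So $F=S\setminus H$ is a nonempty lower set. Let $x,y\in F$ and write $\uparrow x=\{z:z\succcurlyeq x\}$. Since $\varepsilon_x\in I_{\uparrow x}$ and $x\notin H$, we have $I_{\uparrow x}\not\subseteq P$; likewise $I_{\uparrow y}\not\subseteq P$. As $P$ is prime, $I_{\uparrow x}I_{\uparrow y}\not\subseteq P$. But $I_{\uparrow x}I_{\uparrow y}\subseteq I_{\uparrow x}\cap I_{\uparrow y}=I_{\uparrow x\cap\uparrow y}$, so $\uparrow x\cap\uparrow y\not\subseteq H$. An element of $(\uparrow x\cap\uparrow y)\setminus H$ is an upper bound of $x,y$ in $F$.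

**Proof of (b), first step: ideals outside $P$ contain a vertex idempotent from $F$.** We want to reduce primeness to a statement about vertices. Let $P=I_{S\setminus F}$; it is proper because $\varepsilon_z\notin P$ for $z\in F$. We claim that every ideal $A\not\subseteq P$ of $T$ contains some $\varepsilon_x$ with $x\in F$. Take $a\in A\setminus P$ and write $a=\lambda1+\rho$ with $\lambda\in K$ and $\rho=\sum k_i[\mu_i,\nu_i]\in R$ a finite sum.

* If $\lambda\neq0$: since $F$ is infinite, choose $z\in F$ different from the finitely many $s(\nu_i)$. By (1), $[\mu_i,\nu_i]\varepsilon_z=0$ for all $i$, so $\rho\varepsilon_z=0$ and $a\varepsilon_z=\lambda\varepsilon_z\in A$. Hence $\varepsilon_z\in A$.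
* If $\lambda=0$: then $a\in A\cap R$, which is an ideal of $T$ inside $R$, so $A\cap R=I_{H'}$ for an upper set $H'$. Since $a\notin P=I_{S\setminus F}$, we have $H'\not\subseteq S\setminus F$. So some $x\in F$ lies in $H'$, and $\varepsilon_x\in A$.

**Proof of (b), second step: directedness gives a common vertex.** Let $A,B\not\subseteq P$ be ideals of $T$. Take $x,y\in F$ with $\varepsilon_x\in A$, $\varepsilon_y\in B$, and $z\in F$ with $z\succcurlyeq x,y$. By Lemma 1, $A\cap R=I_{H'}$ with $H'$ an upper set containing $x$, so $z\in H'$ and $\varepsilon_z\in A$. In the same way $\varepsilon_z\in B$. So $\varepsilon_z=\varepsilon_z\varepsilon_z\in AB$, while $\varepsilon_z\notin P$. Hence $AB\not\subseteq P$. $\square$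

**Remark (the word "infinite" in (b)).** Let $S$ be an infinite antichain and $F=\{x\}$, so $P=I_{S\setminus\{x\}}$. Every path is a vertex or a product of loops at one vertex. Thus $(1-\varepsilon_x)[\mu,\nu]=0$ if $[\mu,\nu]$ lives at $x$, and so $(1-\varepsilon_x)R\subseteq P$. The ideal $A=T(1-\varepsilon_x)T$ therefore satisfies $AR\subseteq T(1-\varepsilon_x)R\subseteq P$. But $R\not\subseteq P$, and $1-\varepsilon_x\notin P$: an element of $P$ kills the path $z$ for all but finitely many vertices $z$, whereas $1-\varepsilon_x$ fixes every vertex $z\ne x$. So $P$ is not prime.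

## 5. Dense chains still have covers; a strict order on $\mathbb Q\times\mathbb N$

By Lemma 2, an ideal $I_{S\setminus F}$ gets *smaller* as $F$ grows, and we need a poset $S$ whose directed lower sets, in some range, are densely ordered.

**Using a dense chain.** The natural attempt is $S=\mathbb Q\cap(0,1)$ with its usual order. All nonempty lower sets are infinite and directed, so by Lemma 2 the primes properly inside $R$ are exactly the $I_{S\setminus F}$ with $F$ a nonempty lower set. But let $P\subsetneq Q\subsetneq R$ be two of them, with lower sets $F_Q\subsetneq F_P$, and pick $x\in F_P\setminus F_Q$. As $S$ is a chain,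
$$F_Q\subseteq\{a:a<x\}\subsetneq\{a:a\le x\}\subseteq F_P ,$$
and no lower set lies strictly between the two middle ones. They give primes between $P$ and $Q$ of which one covers the other. So density of $S$ does not help, because each $x\in S$ yields two cuts: one with $x$ as greatest element and one just without it. The same computation applies to every chain $S$ whenever $F_Q$ is infinite.

**What must be arranged.** In the relevant range, a directed lower set should never have a greatest element, and a lower set $\{a\le q\}$ should fail to be directed. Multiplying by $\mathbb N$ with the componentwise order $\le$ does not do it. In $(\mathbb Q\cap(0,1))\times\mathbb N$ with that order, $\{(a,n):a\le q\}$ is still directed, by taking maxima in each coordinate. Nor does any directed lower set lie strictly between it and $\{(a,n):a<q\}$. Indeed, a lower set strictly between contains $(q,0)$ but omits some $(q,m)$; an upper bound in it for $(q,0)$ and any $(a,m)$ with $a<q$ would be some $(q,k)$ with $k\ge m$, and then $(q,m)$ would belong to it. So covers persist.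

The remedy is to require *both* coordinates to increase strictly. Then $(q,0)$ and $(q,1)$ have no common upper bound with first coordinate $q$, so $\{a\le q\}$ is not directed. And a directed lower set in which the second coordinate is unbounded cannot have a greatest element; by the next section, it is an open cut in the first coordinate. There is exactly one such cut for each real number.

## 6. Proof of Theorem A

Let $S=(\mathbb Q\cap(0,1))\times\mathbb N$ with
$$(a,n)\prec(b,m)\iff a<b\text{ and }n<m ,$$
and let $\preccurlyeq$ be the reflexive closure. As $\prec$ is irreflexive and transitive, this is a partial order. Let $T=T_S$. For $u\in(0,1]$ put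
$$F_u=\{(a,n)\in S:a<u\},\qquad P_u=I_{S\setminus F_u}.$$
If $K$ is countable, there are countably many paths, hence countably many $[\mu,\nu]$, and $T$ is countable.

**Step 1: the $P_u$ are primes in the right order.** $F_u$ is an infinite lower set. It is directed: given $(a,n),(b,m)\in F_u$, choose a rational $c$ with $\max(a,b)<c<u$ and $k>\max(n,m)$; then $(c,k)\in F_u$ lies above both. By Lemma 2(b), $P_u$ is prime. Since $F_1=S$, $P_1=I_\emptyset=0$. Also $F_u\supsetneq F_w$ iff $u>w$, so by Lemma 1, $P_u\subsetneq P_w$ iff $u>w$.

**Step 2: a prime below $P_s$ has a lower set without greatest element.** Now we turn an arbitrary prime below $P_s$ into combinatorics. Let $0<s<1$ and let $P'\subseteq P_s$ be prime. Since $F_s\ne\emptyset$, $P'\subseteq P_s\subsetneq R$, so Lemma 2(a) gives $P'=I_{S\setminus F}$ with $F$ a directed lower set, and $F\supseteq F_s$ by Lemma 1. The second coordinates of elements of $F_s\subseteq F$ are unbounded, while all elements $\preccurlyeq(b,m)$ have second coordinate at most $m$. So $F$ has no greatest element. Consequently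
$$\text{for each }x\in F\text{ there is }y\in F\text{ with }x\prec y .\tag{3}$$
Indeed, choose $z\in F$ with $z\not\preccurlyeq x$, and an upper bound $y\in F$ of $x$ and $z$. Then $y\neq x$ because $z\preccurlyeq y$, so $x\prec y$.

**Step 3: this lower set is one of the $F_u$.** Let $u=\sup\{a:(a,n)\in F\}$. Since $F_s\subseteq F$ and all first coordinates are less than $1$, $u\in[s,1]$.

*$F\subseteq F_u$.* If $(a,n)\in F$, then by (3) $F$ contains an element with larger first coordinate, so $a<u$.

*$F_u\subseteq F$.* Let $(a,n)\in F_u$, so $a<u$, and there is $(b,m)\in F$ with $b>a$. Each use of (3) raises the second coordinate by at least $1$ and does not lower the first, so after $n+1$ uses we have $(b',m')\in F$ with $b'\ge b>a$ and $m'>n$. Thus $(a,n)\prec(b',m')\in F$, and $(a,n)\in F$ because $F$ is a lower set.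

Hence $F=F_u$ and $P'=P_u$. Conversely $P_u\subseteq P_s$ for $u\in[s,1]$ by Step 1. So the primes contained in $P_s$ are exactly the $P_u$ with $u\in[s,1]$.

**Step 4: (K-2) fails.** Take $P=0=P_1$ and $Q=P_s$ with $0<s<1$. If $P\subseteq P'\subsetneq Q'\subseteq Q$ are primes, then $P'=P_u$ and $Q'=P_w$ with $1\ge u>w\ge s$. For any real $v$ with $u>v>w$, the prime $P_v$ lies strictly between them. So no $Q'$ covers a $P'$. $\blacksquare$

**Remark (the upper bound $P_s$ matters).** The $P_u$ are not all the primes of $T$. For $n\ge1$ the set $\{z:z\preccurlyeq(a,n)\}$ is an infinite directed lower set, hence gives a prime by Lemma 2(b). It has a greatest element. It contains no $F_s$, because its second coordinates are bounded, so this prime is not below any $P_s$.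

**Remark (where the commutative proof breaks, concretely).** Let $w\in[s,1)$ be rational and run the argument of Section 2 on the chain of all $P_u$, $u\in[s,1]$, with $x=\varepsilon_{(w,0)}\in P_s$. The members containing $x$ are the $P_u$ with $u\le w$, and their intersection is $P_w$. The members not containing $x$ are the $P_u$ with $u>w$, and their union is $I_{S\setminus G}$ with
$$G=\bigcap_{u>w}F_u=\{(a,n)\in S:a\le w\}.$$
This $G$ is not directed: an upper bound of $(w,0)$ and $(w,1)$ has first coordinate greater than $w$. By Lemma 2(a), $\bigcup_{u>w}P_u$ is not prime. It is strictly smaller than $P_w$, since $(w,0)\in G\setminus F_w$.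

## 7. Continuous dcpos as posets of primes

The proof of Theorem A used little about the reals. The relation $a<b$ had to allow interpolation, and each $u$ had to be recovered from the elements strictly below it. The following definitions express this.

**Definition.** A *dcpo* is a poset $D$ in which every directed subset has a supremum. For $a,b\in D$ write $a\ll b$ if for every directed $A\subseteq D$ with $b\le\sup A$ there is $c\in A$ with $a\le c$. Put $\mathord{\Downarrow} b=\{a:a\ll b\}$. The dcpo $D$ is *continuous* if for every $b$ the set $\mathord{\Downarrow} b$ is directed with supremum $b$.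

**Examples.** In a finite poset every directed set has a greatest element, so $\ll$ is $\le$ and the poset is a continuous dcpo.

In the real interval $[0,1]$, $a\ll b$ iff $a<b$ or $a=0$. If $a<b\le\sup A$, then some $c\in A$ exceeds $a$; $0\ll b$ holds because directed sets are nonempty; and $b\not\ll b$ for $b>0$, as $A=[0,b)$ shows. So $[0,1]$ is continuous.

A dcpo that is not continuous is obtained from two disjoint sequences $a_0<a_1<\cdots$ and $b_0<b_1<\cdots$ with no relations between them, by adding a least element $\bot$ and a greatest element $\top$. Here $\sup_n b_n=\top\ge a_i$, but no $b_n$ is $\ge$ any $a_j$, so $a_j\not\ll a_i$ for all $i,j$. Hence $\mathord{\Downarrow} a_i=\{\bot\}$, whose supremum is not $a_i$.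

**Elementary properties.** Taking $A=\{b\}$ shows $a\ll b\Rightarrow a\le b$. Also $a\le a'\ll b'\le b\Rightarrow a\ll b$: if $b\le\sup A$, then $b'\le\sup A$, so some $c\in A$ has $c\ge a'\ge a$. In particular $\ll$ is transitive.

**Interpolation.** In a continuous dcpo, if $a_1,a_2\ll b$, then there is $c\ll b$ with $a_1,a_2\ll c$.

To find $c$, we exhibit $b$ as the supremum of the elements two $\ll$-steps below it. Let $A=\bigcup_{c\ll b}\mathord{\Downarrow} c$.

* $A$ is directed. It is nonempty because $\mathord{\Downarrow} b$ and all $\mathord{\Downarrow} c$ are. If $d_i\ll c_i\ll b$ for $i=1,2$, take $c\ll b$ with $c\ge c_1,c_2$, using that $\mathord{\Downarrow} b$ is directed. Then $d_1,d_2\ll c$, and since $\mathord{\Downarrow} c$ is directed there is $d\ll c$ with $d\ge d_1,d_2$. This $d$ lies in $A$.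
* $\sup A=b$. An element is an upper bound of $A$ iff it is an upper bound of $\mathord{\Downarrow} c$ for each $c\ll b$, iff it is $\ge c$ for each $c\ll b$, iff it is $\ge b$.

Since $a_i\ll b=\sup A$, there are $d_i\in A$ with $a_i\le d_i$, and $c_i$ with $d_i\ll c_i\ll b$. So $a_i\ll c_i$. Choose $c\ll b$ with $c\ge c_1,c_2$; then $a_1,a_2\ll c$. $\square$

**Theorem B.** Let $D$ be any continuous dcpo with a least element. There is a unital ring $T$ and a prime ideal $Q$ of $T$ such that $\{P'\text{ prime}:P'\subseteq Q\}$, ordered by inclusion, is isomorphic to $D^{\mathrm{op}}$.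

**Step 1: the poset and the candidate primes.** We repeat the construction of Section 6 with $\ll$ in place of $<$. Let $\bot$ be the least element of $D$. Then $\bot\ll b$ for all $b$, because directed sets are nonempty, and $\mathord{\Downarrow}\bot=\{\bot\}$, because $a\ll\bot$ implies $a\le\bot$. Let $S=D\times\mathbb N$ with
$$(a,n)\prec(b,m)\iff a\ll b\text{ and }n<m ,$$
and let $\preccurlyeq$ be the reflexive closure. The relation $\prec$ is transitive because $\ll$ and $<$ are, and irreflexive because of the second coordinate (even when $a\ll a$). So $\preccurlyeq$ is a partial order. Let $T=T_S$, and for $u\in D$ put $F_u=\mathord{\Downarrow} u\times\mathbb N$ and $P_u=I_{S\setminus F_u}$.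

**Step 2: the $P_u$ are primes ordered like $D^{\mathrm{op}}$.** $F_u$ is infinite, since $\bot\in\mathord{\Downarrow} u$. It is a lower set, since $a\ll b\ll u$ implies $a\ll u$. It is directed: given $(a_1,n_1),(a_2,n_2)\in F_u$, interpolation gives $c\ll u$ with $a_1,a_2\ll c$, and for $k>\max(n_1,n_2)$ the element $(c,k)\in F_u$ lies above both. So $P_u$ is prime by Lemma 2(b). If $u\le w$ then $\mathord{\Downarrow} u\subseteq\mathord{\Downarrow} w$; conversely, if $\mathord{\Downarrow} u\subseteq\mathord{\Downarrow} w$ then $u=\sup\mathord{\Downarrow} u\le\sup\mathord{\Downarrow} w=w$. Hence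
$$u\le w\iff F_u\subseteq F_w\iff P_u\supseteq P_w .$$
Let $Q=P_\bot$, where $F_\bot=\{\bot\}\times\mathbb N$. All $P_u$ are contained in $Q$.

**Step 3: lower sets of primes below $Q$.** It remains to show that every prime $P'\subseteq Q$ is some $P_u$, and here we collect what is known of its lower set. Since $Q\subsetneq R$, Lemma 2(a) and Lemma 1 give $P'=I_{S\setminus F}$ with $F$ a directed lower set containing $\{\bot\}\times\mathbb N$. Second coordinates in $F$ are unbounded, and elements $\preccurlyeq(b,m)$ have second coordinate at most $m$, so $F$ has no greatest element. The derivation of (3) used only this and directedness, so (3) holds for $F$. Let $L$ be the projection of $F$ to $D$.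

**Step 4: $F=L\times\mathbb N$.** This removes the auxiliary coordinate. Let $(a,n)\in F$ and $n'\in\mathbb N$. Iterating (3), starting at $(a,n)$ and using it at least once, gives $(b,m)\in F$ with $a\ll b$ (by transitivity) and $m>n'$. So $(a,n')\prec(b,m)$ and $(a,n')\in F$.

**Step 5: for $a_1,a_2\in L$ there is $c\in L$ with $a_1,a_2\ll c$.** This is directedness of $L$ in the strong sense. By Step 4, $(a_1,0),(a_2,0)\in F$. Take an upper bound $(b,m)\in F$ of these, and then by (3) some $(c,k)\in F$ with $(b,m)\prec(c,k)$. Then $(a_i,0)\prec(c,k)$, so $a_i\ll c$, and $c\in L$. In particular $L$ is directed, so $u=\sup L$ exists.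

**Step 6: $L=\mathord{\Downarrow} u$.** This identifies $F$. If $a\in L$, Step 5 gives $c\in L$ with $a\ll c\le u$, so $a\ll u$. Conversely, let $a\ll u=\sup L$. As $L$ is directed, there is $c\in L$ with $a\le c$, and by Step 5 there is $c'\in L$ with $c\ll c'$. So $a\ll c'$, and $(a,0)\prec(c',1)\in L\times\mathbb N=F$. Since $F$ is a lower set, $(a,0)\in F$ and $a\in L$.

Thus $F=\mathord{\Downarrow} u\times\mathbb N=F_u$ and $P'=P_u$. By Step 2, $u\mapsto P_u$ is an isomorphism from $D^{\mathrm{op}}$ onto $\{P'\text{ prime}:P'\subseteq Q\}$. $\blacksquare$

## 8. Which chains are intervals of primes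

A *complete chain* is a totally ordered set in which every subset, including the empty one, has a supremum and an infimum. For instance $[0,1]$ and every nonempty finite chain are complete, while $(0,1]$ is not: it has no least element.

**Corollary C.** A totally ordered set $C$ is isomorphic to $\{P'\text{ prime}:P\subseteq P'\subseteq Q\}$ for some prime ideals $P\subseteq Q$ of some unital ring if and only if $C$ is a nonempty complete chain (every subset has a supremum and an infimum). In the sufficiency direction one may take $P=0$.

So, for chains of primes of this kind, closure under intersections is the only constraint in the noncommutative setting, whereas by (K-2) commutative rings satisfy an additional one.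

**Necessity: intersections of chains of primes are prime.** We first show this for a nonempty chain $(P_i)$ of primes. The intersection is proper. Suppose $AB\subseteq\bigcap P_i$ and $A\not\subseteq\bigcap P_i$, say $A\not\subseteq P_i$. For each $P_j\subseteq P_i$ we have $A\not\subseteq P_j$, so $B\subseteq P_j$. In particular $B\subseteq P_i$, so $B\subseteq P_j$ also for each $P_j\supseteq P_i$. Hence $B\subseteq\bigcap_jP_j$.

Now let $C=\{P'\text{ prime}:P\subseteq P'\subseteq Q\}$ be totally ordered. It is nonempty. The intersection of a nonempty subset is a prime between $P$ and $Q$, so it is the infimum of that subset in $C$. The infimum of the empty subset is the greatest element $Q$. So all infima exist. The supremum of a subset is then the infimum of its set of upper bounds. Hence $C$ is complete.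

**Sufficiency, first step: complete chains are continuous dcpos.** We want to apply Theorem B. Let $C$ be a nonempty complete chain and $D=C^{\mathrm{op}}$. Then $D$ is a complete chain, hence a dcpo with a least element $\bot$ and a greatest element $\top$. We compute $\mathord{\Downarrow} b$ for $b\in D$.

* If $a<b$, then $a\ll b$. Let $b\le\sup A$. Some $c\in A$ satisfies $c>a$, since otherwise $\sup A\le a<b$.
* Suppose $b\ne\bot$ and $\sup\{a:a<b\}=b$. Then $\{a:a<b\}\subseteq\mathord{\Downarrow} b\subseteq\{a:a\le b\}$, so $\mathord{\Downarrow} b$ is a nonempty chain with supremum $b$. In particular it is directed.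
* Suppose $b=\bot$ or $\sup\{a:a<b\}<b$. Then $b\ll b$. For $b=\bot$ this is clear. Otherwise let $A$ be directed with $b\le\sup A$. Some $c\in A$ has $c\ge b$, since otherwise $\sup A\le\sup\{a:a<b\}<b$. Together with the first item this gives $\mathord{\Downarrow} b=\{a:a\le b\}$, which is directed with supremum $b$.

The cases exhaust all $b$, so $D$ is continuous.

**Sufficiency, second step: applying Theorem B and passing to a quotient.** By Theorem B there are $T$ and a prime $Q$ with $\{P'\text{ prime}:P'\subseteq Q\}\cong D^{\mathrm{op}}=C$. This set has least element $P_\top$, so it equals $\{P'\text{ prime}:P_\top\subseteq P'\subseteq Q\}$. The primes of $T/P_\top$ correspond, preserving inclusion, to the primes of $T$ containing $P_\top$. So in $T/P_\top$ the primes between $0$ and $Q/P_\top$ form a chain isomorphic to $C$, and $P=0$. $\blacksquare$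

In particular, let $C$ be a densely ordered complete chain with at least two elements. Then $C$ occurs as a full interval of primes from $P$ to $Q$ in some unital ring. Since between any two of these primes there is a third, (K-2) fails for this pair $P\subsetneq Q$.
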